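\title{Two toppling orders on the complete split graph give the same $q,t$-polynomial}

\begin{abstract}
The burning of a recurrent sandpile configuration on the complete split graph can be organized in rounds in two ways: in each round the clique topples before the independent set (CTI), or after it (ITC). Each order gives a polynomial in $q,t$ that records the level and the total toppling delay of the sorted recurrent configurations. We prove that the two polynomials are equal, and give a common explicit formula. The equality holds already for each fixed sequence of numbers of vertices toppled per round. With these numbers fixed, both generating functions factor over the rounds, and the factors are matched by an elementary $q$-identity that telescopes. The same independence of the order holds for a complete join of any number of cliques and independent sets.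
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Sandpiles}
Let $G$ be a finite connected simple graph with a distinguished vertex $s$, the \emph{sink}. A \emph{configuration} is a map $c$ from the non-sink vertices to $\mathbb{Z}_{\ge0}$; we call $c(v)$ the height of $v$, or its number of grains. A non-sink vertex $v$ is \emph{unstable} if $c(v)\ge\deg(v)$, and $c$ is \emph{stable} if no non-sink vertex is unstable. \emph{Toppling} a vertex $v$ lowers its height by $\deg(v)$ and raises the height of each neighbor by $1$. The height of the sink is not recorded, so toppling the sink adds one grain to each of its neighbors. To \emph{stabilize} a configuration is to topple unstable non-sink vertices until none is left. A stable configuration is \emph{recurrent} if it can be reached from every configuration by adding grains and toppling. We use two standard facts.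
\begin{itemize}
\item \emph{Abelian property.} The number of times each vertex topples in a stabilization does not depend on the order of the topplings.
\item \emph{Dhar's burning criterion.} A stable configuration is recurrent if and only if, after toppling the sink once and then stabilizing, every non-sink vertex topples exactly once.
\end{itemize}
The \emph{level} of $c$ is
\[
\mathrm{level}(c)=\sum_{v\ne s}c(v)-|E(G)|+\deg(s).
\]
It measures the excess of grains over what burning requires. Indeed, let $c$ be recurrent and topple the vertices one at a time, the sink first. When $v$ topples it has received one grain from each neighbor that toppled earlier, so $c(v)$ is at least the number of neighbors that topple later. Summing over $v$ counts each edge avoiding $s$ once, so $\sum_{v\neq s}c(v)\ge|E(G)|-\deg(s)$.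

\subsection*{Two orders on the complete split graph}
Let $n\ge1$ and $d\ge0$. The \emph{complete split graph} $S_{n,d}$ has vertex set $K\cup\{s\}\cup I$ with $K=\{c_1,\dots,c_n\}$ and $I=\{i_1,\dots,i_d\}$. The set $K\cup\{s\}$ is a clique, $I$ is an independent set, and every vertex of $I$ is joined to every vertex of $K\cup\{s\}$. Thus $\deg(s)=\deg(c_j)=n+d$ and $\deg(i_j)=n+1$. A \emph{sorted recurrent configuration} is an orbit of recurrent configurations under permutations of $K$ and permutations of $I$; we represent it by the configuration whose heights increase weakly along $c_1,\dots,c_n$ and along $i_1,\dots,i_d$.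

Dhar's criterion leaves the order of the topplings free. Here are two ways to fix it. Start from a recurrent $c$, topple the sink once, and perform iterations $0,1,2,\dots$ until every non-sink vertex has toppled. In \emph{CTI toppling} an iteration has two steps: first all currently unstable vertices of $K$ topple simultaneously, then, with the updated heights, all currently unstable vertices of $I$ topple simultaneously. In \emph{ITC toppling} the two steps of each iteration are performed in the opposite order. For $X\in\{CTI,ITC\}$, the $X$-\emph{profile} of $c$ is the sequence $m=(m_0,m_1,\dots)$, where $m_k$ is the number of non-sink vertices toppled in iteration $k$, and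
\[
\mathrm{wtopple}_X(c)=\sum_{k\ge0}k\,m_k
\]
is the total delay of the vertices. Level and profiles are constant on orbits. Define
\[
\mathfrak{F}^{X}_{n,d}(q,t)=\sum_{c}q^{\mathrm{level}(c)}\,t^{\mathrm{wtopple}_X(c)},
\]
the sum running over the sorted recurrent configurations on $S_{n,d}$. It is known that $\mathfrak{F}^{ITC}_{n,d}(q,t)$ equals the $q,t$-Schr\"oder polynomial of Egge, Haglund, Killpatrick and Kremer, and in particular that it is symmetric in $q$ and $t$. The question we answer comes from the work of Derycke, Dukes and Le Borgne \cite{DDL}: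
\begin{quote}
Is $\mathfrak{F}^{CTI}_{n,d}(q,t)=\mathfrak{F}^{ITC}_{n,d}(q,t)$ for all $n\ge1$ and $d\ge0$?
\end{quote}
The two sides agree at $t=1$, and for $d=0$, where the two processes coincide. For $n=d=1$ the graph is a triangle and exchanging $c_1$ and $i_1$ exchanges the two processes. In general no symmetry of the graph relates them, and they favor different vertices: \emph{passing from CTI to ITC never delays a vertex of $K$ and never advances a vertex of $I$.} To see this, note that if $A$ is the set of non-sink vertices toppled so far, a step adds to $A$ those vertices $v$ of one part for which $c(v)+1+\#\{\text{neighbors of }v\text{ in }A\}\ge\deg(v)$. This operation is monotone for inclusion. The steps of ITC up to the $K$-step of iteration $k$ are those of CTI preceded by one extra $I$-step, and the steps of CTI up to the $I$-step of iteration $k$ are those of ITC preceded by one extra $K$-step. The question is thus whether the gain on $K$ and the loss on $I$ balance exactly at each level. When $n$ and $d$ are far apart there is no evident reason for this.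

\begin{example}\label{ex:S12}
Take $n=1$, $d=2$, and write $c=(h;h_1,h_2)$ for the heights of $c_1;i_1,i_2$. The degrees are $3;2,2$ and $\mathrm{level}(c)=h+h_1+h_2-2$. Before $c_1$ topples, a vertex of $I$ can topple only if its height is $1$; after $c_1$ topples, every vertex of $I$ has received two grains. The vertex $c_1$ needs $2-h$ grains from $I$. So a stable $c$ is recurrent exactly when $h_1+h_2\ge2-h$, and there are six sorted recurrent configurations. Running both processes on each gives the following profiles (trailing zeros omitted).
\begin{center}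
\begin{tabular}{c|c|cc|cc}
$c$ & level & CTI-profile & $\mathrm{wtopple}_{CTI}$ & ITC-profile & $\mathrm{wtopple}_{ITC}$\\
\hline
$(2;0,0)$ & $0$ & $(3)$ & $0$ & $(1,2)$ & $2$\\
$(1;0,1)$ & $0$ & $(1,2)$ & $2$ & $(2,1)$ & $1$\\
$(0;1,1)$ & $0$ & $(2,1)$ & $1$ & $(3)$ & $0$\\
$(2;0,1)$ & $1$ & $(3)$ & $0$ & $(2,1)$ & $1$\\
$(1;1,1)$ & $1$ & $(2,1)$ & $1$ & $(3)$ & $0$\\
$(2;1,1)$ & $2$ & $(3)$ & $0$ & $(3)$ & $0$
\end{tabular}
\end{center}
For instance, $(1;0,1)$ becomes $(2;1,2)$ when the sink topples. Under CTI only $i_2$ topples in iteration $0$, and $c_1$, then $i_1$, topple in iteration $1$. Under ITC $i_2$ and then $c_1$ topple in iteration $0$, and $i_1$ topples in iteration $1$. The table gives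
\[
\mathfrak{F}^{CTI}_{1,2}=\mathfrak{F}^{ITC}_{1,2}=1+q+t+q^2+qt+t^2,
\]
although the two statistics differ on five of the six configurations. Three more things can be read off. At each level the two orders produce the same \emph{profiles}. A level-preserving bijection that turns $\mathrm{wtopple}_{CTI}$ into $\mathrm{wtopple}_{ITC}$ must act on level $0$ as a $3$-cycle, so it is not an involution. Finally, sorting is essential: if all recurrent configurations are counted, the second and fourth rows count twice, and the coefficient of $t^2$ becomes $2$ for CTI and $1$ for ITC.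
\end{example}

\begin{theorem}\label{thm:split}
Let $n\ge1$, $d\ge0$, and let $m=(m_0,m_1,\dots)$ be any sequence. The sum of $q^{\mathrm{level}(c)}$ over the sorted recurrent configurations $c$ on $S_{n,d}$ with CTI-profile $m$ equals the sum of $q^{\mathrm{level}(c)}$ over those with ITC-profile $m$. Consequently
\[
\mathfrak{F}^{CTI}_{n,d}(q,t)=\mathfrak{F}^{ITC}_{n,d}(q,t).
\]
\end{theorem}

An explicit formula for the common value is given in Theorem~\ref{thm:formula}. The known description of $\mathfrak{F}^{ITC}_{n,d}$ is not used in the proofs; combined with Theorem~\ref{thm:split} it gives the following.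

\begin{corollary}
For all $n\ge1$ and $d\ge0$, $\mathfrak{F}^{CTI}_{n,d}(q,t)$ is the $q,t$-Schr\"oder polynomial, and it is symmetric in $q$ and $t$.
\end{corollary}

\subsection*{Joins of cliques and independent sets}
By a \emph{join} we mean a graph $G$ with vertex set $\{s\}\sqcup V_1\sqcup\dots\sqcup V_\nu$ in which $s$ is joined to all other vertices, any two vertices in different \emph{parts} $V_i,V_j$ are joined, and each part is a clique or an independent set. Parts may be empty. \emph{Sorted} means modulo permutations inside each part. Given an ordering $\sigma$ of the parts, let each iteration run through the parts in the order $\sigma$, toppling simultaneously all currently unstable vertices of one part at each step. Let $m^\sigma_k(c)$ be the number of vertices toppled in iteration $k$, and $\mathrm{wtopple}_\sigma(c)=\sum_kk\,m^\sigma_k(c)$.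

\begin{theorem}\label{thm:join}
Let $G$ be a join and $T_0,T_1,\dots$ formal variables. Then
\[
\sum_{c\ \mathrm{sorted\ recurrent}}q^{\mathrm{level}(c)}\prod_{k\ge0}T_k^{\,m^\sigma_k(c)}
\]
does not depend on $\sigma$. In particular $\sum_cq^{\mathrm{level}(c)}t^{\mathrm{wtopple}_\sigma(c)}$ does not depend on $\sigma$.
\end{theorem}

Theorem~\ref{thm:split} is the case of one clique and one independent set. Section~\ref{sec:q} collects the $q$-identities. Section~\ref{sec:windows} shows that once the number of vertices toppled at each step is fixed, the heights range freely over explicit intervals, which gives a product formula. Section~\ref{sec:exchange} exchanges a clique with an independent set and proves Theorem~\ref{thm:split}. Section~\ref{sec:join} reduces the exchange of two parts of the same type to that case.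

\section{Counting multisets by their sum}\label{sec:q}

For $M\ge0$ let $[M]!=\prod_{i=1}^M\frac{1-q^i}{1-q}$, and let $\binom Mk_q=\frac{[M]!}{[k]!\,[M-k]!}$ if $0\le k\le M$ and $\binom Mk_q=0$ for all other integers $k$. Put
\[
P_m(z)=\prod_{i=0}^{m-1}(1+zq^i),
\]
often written $(-z;q)_m$. Thus $P_0=1$ and $P_{r+j}(z)=P_r(z)P_j(zq^r)$. The $q$-binomial theorem states that
\begin{equation}\label{eq:qbin}
\sum_{a=0}^mz^aq^{\binom a2}\binom ma_q=P_m(z).
\end{equation}

Sorted heights are multisets, so the basic quantity is, for $r,\ell\ge0$,
\[
\langle r;\ell\rangle=\sum_{\mu}q^{\text{sum of the elements of }\mu},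
\]
where $\mu$ runs over multisets of size $r$ with elements in $\{0,\dots,\ell-1\}$. For $\ell\ge1$ these are the partitions with at most $r$ parts, each at most $\ell-1$, which are counted by a $q$-binomial coefficient. For $\ell=0$ only the empty multiset exists. Hence
\begin{equation}\label{eq:multiset}
\langle r;\ell\rangle=\binom{r+\ell-1}{r}_q\quad\text{if }r+\ell\ge1,\qquad\langle0;0\rangle=1 .
\end{equation}
In particular $\langle0;\ell\rangle=\langle r;1\rangle=1$ and $\langle r;0\rangle=\delta_{r,0}$. The case $\ell=0$ occurs constantly below, and the symbol $\langle r;\ell\rangle$ lets us treat it without exceptions.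

\begin{lemma}\label{lem:q}
For all nonnegative integers $a,b,e,\ell,m,p,r$, with $r\le m$ in the first identity,
\begin{gather}
\sum_{a=r}^mz^aq^{\binom a2}\binom{m-r}{a-r}_q=z^rq^{\binom r2}\,\frac{P_m(z)}{P_r(z)},\label{eq:shift}\\
\langle b;\ell\rangle\,\langle a;\ell+b\rangle=\binom{a+b}{a}_q\langle a+b;\ell\rangle,\label{eq:fuse}\\
\langle p;m+e\rangle=\sum_{r=0}^pq^{r(r+e-1)}\binom mr_q\langle p-r;e+r\rangle.\label{eq:vdm}
\end{gather}
\end{lemma}

\begin{proof}
For \eqref{eq:shift} write $a=r+j$ and use $\binom{r+j}2=\binom r2+\binom j2+rj$. By \eqref{eq:qbin} the sum is $z^rq^{\binom r2}P_{m-r}(zq^r)$, and $P_{m-r}(zq^r)=P_m(z)/P_r(z)$.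

For \eqref{eq:fuse}: if $\ell\ge1$ both sides equal $\frac{[a+b+\ell-1]!}{[a]!\,[b]!\,[\ell-1]!}$; if $\ell=0$ both sides equal $\delta_{a+b,0}$.

For \eqref{eq:vdm}, compare coefficients of $z^p$ in $P_{m+M}(z)=P_M(z)P_m(zq^M)$ by \eqref{eq:qbin}. Since $\binom p2=\binom{p-r}2+\binom r2+r(p-r)$, this gives the $q$-Vandermonde identity
\[
\binom{m+M}{p}_q=\sum_{r=0}^pq^{r(M-p+r)}\binom mr_q\binom M{p-r}_q\qquad(M\ge0).
\]
If $p+e\ge1$, take $M=p+e-1$; by \eqref{eq:multiset} the left side is $\langle p;m+e\rangle$ and $\binom M{p-r}_q=\langle p-r;e+r\rangle$. If $p=e=0$, both sides of \eqref{eq:vdm} equal $1$.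
\end{proof}

\section{Schedules and windows}\label{sec:windows}

Let $G$ be a join with $|V_j|=N_j$ and $N=\sum_jN_j=\deg(s)$. Put $\epsilon_j=1$ if $V_j$ is a clique and $\epsilon_j=0$ if it is an independent set. A vertex of $V_j$ has degree
\[
D_j=1+\sum_{i\ne j}N_i+\epsilon_j(N_j-1).
\]
After relabeling we may suppose that the parts topple in the order $V_1,\dots,V_\nu$. \emph{Step} $(j,k)$ is the toppling of the unstable vertices of $V_j$ in iteration $k$. The \emph{schedule} of a recurrent $c$ is the array $x=(x_{j,k})_{1\le j\le\nu,\;k\ge0}$, where $x_{j,k}$ is the number of vertices toppled at step $(j,k)$; its column sums $m_k(c)=\sum_jx_{j,k}$ form the profile.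

The point of the schedule is this. In a join, all vertices of $V_j$ that have not yet toppled have the same toppled neighbors, and so have received the same number of grains. That number is determined by the schedule. For any array $x$ of nonnegative integers put $x_{j,-1}=0$ and
\begin{equation}\label{eq:ell}
\ell_{j,k}=\delta_{k,0}+\sum_{i<j}x_{i,k}+\sum_{i>j}x_{i,k-1}+\epsilon_j\,x_{j,k-1}.
\end{equation}
If $x$ is a schedule, $\ell_{j,k}$ is the number of grains that a vertex of $V_j$ still waiting at step $(j,k)$ has received since it was last examined: from the sink if $k=0$, from the earlier parts in iteration $k$, from the later parts in iteration $k-1$, and from its own part in iteration $k-1$ if that part is a clique. For $x$ with finitely many nonzero entries define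
\begin{equation}\label{eq:wt}
\mathrm{wt}(x)=\prod_{j,k}T_k^{\,x_{j,k}}\,q^{\epsilon_j\binom{x_{j,k}}2}\,\langle x_{j,k};\ell_{j,k}\rangle .
\end{equation}

\begin{proposition}\label{prop:product}
Let $x$ be an array of nonnegative integers with $\sum_kx_{j,k}=N_j$ for all $j$. Then
\[
\sum_cq^{\mathrm{level}(c)}\prod_kT_k^{\,m_k(c)}=\mathrm{wt}(x),
\]
where $c$ runs over the sorted recurrent configurations with schedule $x$. Only finitely many such arrays have $\mathrm{wt}(x)\ne0$, and the nonzero entries of the profile of a recurrent configuration form an initial segment $m_0,\dots,m_L$.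
\end{proposition}

\begin{proof}
\emph{The process decides recurrence.} Run the process on an arbitrary stable $c$, after toppling $s$ once. Suppose that before some step every vertex has toppled at most once. A vertex $v\neq s$ that has toppled has received at most $\deg(v)$ grains, so its height is at most $c(v)-\deg(v)+\deg(v)<\deg(v)$, and it does not topple at this step. By induction no vertex topples twice. A simultaneous toppling of unstable vertices can be performed one vertex at a time, since topplings only raise the other heights. Some iteration topples nothing; at that point the configuration is stable and nothing topples later. So the process is a stabilization, and the iterations with topplings form an initial segment. By the abelian property and Dhar's criterion, $c$ is recurrent if and only if the process topples every non-sink vertex.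

\emph{Windows.} Given $x$, put $S_{j,-1}=0$ and
\[
S_{j,k}=\sum_{h\le k}\ell_{j,h}=1+\sum_{i<j}\sum_{h\le k}x_{i,h}+\sum_{i>j}\sum_{h<k}x_{i,h}+\epsilon_j\sum_{h<k}x_{j,h},
\]
and define the \emph{window} $J_{j,k}$ as the set of integers in $[D_j-S_{j,k},\,D_j-S_{j,k-1})$. It has $\ell_{j,k}$ elements. For fixed $j$ the windows $J_{j,0},J_{j,1},\dots$ are disjoint and descend from $D_j-1$. We claim that $c$ is recurrent with schedule $x$ if and only if, for all $j,k$, exactly $x_{j,k}$ vertices of $V_j$ have height in $J_{j,k}$; and that these are the vertices toppled at step $(j,k)$.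

Let $c$ be recurrent with schedule $x$. A vertex $v\in V_j$ that has not toppled before step $(j,k)$ has at that moment $S_{j,k}$ toppled neighbors, the sink included, so its height is $c(v)+S_{j,k}$. Hence $v$ topples at step $(j,k)$ for the least $k$ with $c(v)+S_{j,k}\ge D_j$. As $S_{j,k}$ increases weakly with $k$, and $c(v)<D_j$ by stability, this says $c(v)\in J_{j,k}$.

Conversely, let $c$ be an integer-valued function with exactly $x_{j,k}$ vertices of $V_j$ in $J_{j,k}$ for all $j,k$. Since $\sum_kx_{j,k}=N_j$, every height lies in a window, so $c(v)<D_j$ on $V_j$. If $x_{j,k}>0$ then $S_{j,k}\le1+\sum_{i\ne j}N_i+\epsilon_j(N_j-x_{j,k})\le D_j$, so $J_{j,k}\subset\mathbb{Z}_{\ge0}$. Thus $c$ is a stable configuration. Suppose that each step $(i,h)$ before step $(j,k)$ toppled exactly the vertices of $V_i$ with height in $J_{i,h}$. Then the waiting vertices of $V_j$ are those in the windows $J_{j,h}$ with $h\ge k$, each has received $S_{j,k}$ grains, and those with $c(v)\ge D_j-S_{j,k}$ are those in $J_{j,k}$. By induction every vertex topples and the schedule is $x$. This proves the claim.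

Therefore sorted recurrent configurations with schedule $x$ correspond bijectively to families of multisets, one of size $x_{j,k}$ from $J_{j,k}$ for each $(j,k)$.

\emph{Level.} For $v$ toppled at step $(j,k)$ let $u(v)=c(v)-D_j+S_{j,k}\in\{0,\dots,\ell_{j,k}-1\}$ be its position in its window. We have $\sum_{v\ne s}\deg(v)=2|E(G)|-N$. The sum over $v$ of the terms $S_{j,k}$ counts each edge once, at its later end, except for the edges whose ends topple at the same step. These lie inside a clique part, and there are $\sum_{j,k}\epsilon_j\binom{x_{j,k}}2$ of them. Hence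
\[
\sum_vu(v)=\sum_vc(v)-\bigl(2|E(G)|-N\bigr)+|E(G)|-\sum_{j,k}\epsilon_j\binom{x_{j,k}}2=\mathrm{level}(c)-\sum_{j,k}\epsilon_j\binom{x_{j,k}}2 .
\]
Summing $q^{\sum_vu(v)}$ over all families of multisets gives $\prod_{j,k}\langle x_{j,k};\ell_{j,k}\rangle$, and the formula follows. If $\mathrm{wt}(x)\ne0$ then $x$ is the schedule of one of the finitely many stable configurations.
\end{proof}

\begin{example}\label{ex:windows}
Return to $S_{1,2}$ and the profile $(2,1)$. The vertex $c_1$ topples in iteration $0$ or $1$. Under CTI, if it topples in iteration $0$ then one vertex of $I$ must topple in iteration $1$ from a window of size $0$, which is impossible. If it topples in iteration $1$, its window is $\{0,1\}$ and both vertices of $I$ lie in the window $\{1\}$; the contribution is $\langle1;2\rangle\langle2;1\rangle=1+q$, from $(0;1,1)$ and $(1;1,1)$. Under ITC it is the other way round. If $c_1$ topples in iteration $1$ its window is empty. If it topples in iteration $0$, its window is $\{1,2\}$ and the vertices of $I$ lie in $\{1\}$ and $\{0\}$; the contribution is again $1+q$, from $(1;0,1)$ and $(2;0,1)$.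 So the two orders do not agree schedule by schedule, and we must sum over all schedules with the same profile.
\end{example}

\section{Exchanging a clique and an independent set}\label{sec:exchange}

\subsection*{The two sums}
On $S_{n,d}$ let $a_k$ and $b_k$ be the numbers of vertices of $K$ and of $I$ toppled in iteration $k$, and $m_k=a_k+b_k$, with $a_{-1}=b_{-1}=m_{-1}=0$. With $e_k=\delta_{k,0}$, formula \eqref{eq:ell} gives the window sizes
\begin{center}
\begin{tabular}{l|cc}
 & clique & independent set\\
\hline
clique first & $e_k+m_{k-1}$ & $e_k+a_k$\\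
independent set first & $e_k+a_{k-1}+b_k$ & $e_k+a_{k-1}$
\end{tabular}
\end{center}
The term $e_k$ counts grains that arrive from outside $K\cup I$. In a join with more parts it takes other values, so we allow any sequence $e=(e_0,e_1,\dots)$ of nonnegative integers.

We fix the profile $m$ and sum over the splittings $m_k=a_k+b_k$. The constraint $\sum_ka_k=n$ couples all iterations; we remove it by marking each clique vertex with a variable $z$. For $m$ with finitely many nonzero entries, let $|m|=\sum_km_k$ and
\begin{align*}
\mathcal{C}_{e,m}(z)&=\sum_a\prod_{k\ge0}z^{a_k}q^{\binom{a_k}2}\langle a_k;e_k+m_{k-1}\rangle\,\langle b_k;e_k+a_k\rangle,\\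
\mathcal{I}_{e,m}(z)&=\sum_a\prod_{k\ge0}z^{a_k}q^{\binom{a_k}2}\langle b_k;e_k+a_{k-1}\rangle\,\langle a_k;e_k+a_{k-1}+b_k\rangle,
\end{align*}
where $a$ runs over sequences with $0\le a_k\le m_k$, and $b_k=m_k-a_k$. These are elements of $\mathbb{Z}[q,z]$ of degree at most $|m|$ in $z$. Let $\delta=(1,0,0,\dots)$. By Proposition~\ref{prop:product}, if $|m|=n+d$ then the coefficients of $z^n$ in $\mathcal{C}_{\delta,m}$ and $\mathcal{I}_{\delta,m}$ are the two sums in Theorem~\ref{thm:split}.

\begin{proposition}\label{prop:exchange}
For all $e$ and $m$ as above, $\mathcal{C}_{e,m}(z)=\mathcal{I}_{e,m}(z)$.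
\end{proposition}

\subsection*{Both sums factor}
For integers $e,m,p\ge0$ put
\[
\Phi_e(m,p)=\sum_{a=0}^pz^aq^{\binom a2}\langle a;m+e\rangle\langle p-a;a+e\rangle,\qquad
\Psi_e(m,p)=\sum_{a=0}^mz^aq^{\binom a2}\binom ma_q\langle p;a+e\rangle .
\]
By \eqref{eq:qbin} and \eqref{eq:multiset},
\begin{equation}\label{eq:boundary}
\Phi_e(m,0)=1,\qquad\Psi_e(m,0)=P_m(z),\qquad\Phi_1(0,p)=P_p(z),\qquad\Psi_1(0,p)=1,
\end{equation}
where the third value uses $\langle a;1\rangle\langle p-a;a+1\rangle=\binom pa_q$.

\begin{lemma}\label{lem:factor}
$\mathcal{C}_{e,m}(z)=\prod_{k\ge0}\Phi_{e_k}(m_{k-1},m_k)$ and $\mathcal{I}_{e,m}(z)=\prod_{k\ge0}\Psi_{e_k}(m_{k-1},m_k)$. All but finitely many factors equal $1$.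
\end{lemma}

\begin{proof}
The last sentence holds because $\Phi_e(0,0)=\Psi_e(0,0)=1$. In $\mathcal{C}_{e,m}$ the $k$th factor involves $a_k$ and no other $a_h$, because a clique vertex receives a grain from every vertex toppled in iteration $k-1$, whatever its part. Its sum over $a_k$ is $\Phi_{e_k}(m_{k-1},m_k)$.

In $\mathcal{I}_{e,m}$ the $k$th factor involves both $a_k$ and $a_{k-1}$. Identity \eqref{eq:fuse} with $\ell=e_k+a_{k-1}$ separates them:
\[
\langle b_k;e_k+a_{k-1}\rangle\langle a_k;e_k+a_{k-1}+b_k\rangle=\binom{m_k}{a_k}_q\langle m_k;e_k+a_{k-1}\rangle .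
\]
For $k\ge1$ the factors containing $a_{k-1}$ are now $z^{a_{k-1}}q^{\binom{a_{k-1}}2}\binom{m_{k-1}}{a_{k-1}}_q$ and $\langle m_k;e_k+a_{k-1}\rangle$, and the sum of their product over $a_{k-1}$ is $\Psi_{e_k}(m_{k-1},m_k)$. The one remaining factor is $\langle m_0;e_0\rangle=\Psi_{e_0}(0,m_0)$.
\end{proof}

The two factorizations are out of phase: $\Phi_{e_k}(m_{k-1},m_k)$ is a sum over $a_k$, and $\Psi_{e_k}(m_{k-1},m_k)$ a sum over $a_{k-1}$. For the split graph and a profile $(m_0,\dots,m_L)$ with positive entries, \eqref{eq:boundary} gives
\begin{equation}\label{eq:splitfactor}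
\mathcal{C}_{\delta,m}=P_{m_0}(z)\prod_{k=1}^L\Phi_0(m_{k-1},m_k),\qquad
\mathcal{I}_{\delta,m}=\Bigl(\prod_{k=1}^L\Psi_0(m_{k-1},m_k)\Bigr)P_{m_L}(z).
\end{equation}
Take $m=(2,1)$. The terms with $a=0$ vanish since $\langle1;0\rangle=0$, so
\[
\Phi_0(2,1)=z\langle1;2\rangle=z(1+q),\qquad\Psi_0(2,1)=z(1+q)\langle1;1\rangle+z^2q\langle1;2\rangle=z(1+q)(1+zq).
\]
These differ, but $P_2\,\Phi_0(2,1)$ and $\Psi_0(2,1)\,P_1$ both equal $z(1+q)(1+z)(1+zq)$, whose coefficient of $z$ is the $1+q$ of Example~\ref{ex:windows}. In general, the case $L=1$ of \eqref{eq:splitfactor} tells us what to prove: $P_m\Phi_0(m,p)=P_p\Psi_0(m,p)$. This case of two iterations will imply all others, because the ratios $P_{m_k}/P_{m_{k-1}}$ telescope.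

\subsection*{The key identity}

\begin{lemma}\label{lem:key}
For $e,m,p\ge0$ let
\[
R_e(m,p)=\sum_{r=0}^{\min(m,p)}\frac{q^{r(r+e-1)+\binom r2}\,z^r}{P_r(z)}\binom mr_q\langle p-r;e+r\rangle .
\]
Then $\Phi_e(m,p)=P_p(z)R_e(m,p)$ and $\Psi_e(m,p)=P_m(z)R_e(m,p)$. In particular
\[
P_m(z)\,\Phi_e(m,p)=P_p(z)\,\Psi_e(m,p).
\]
\end{lemma}

\begin{proof}
In each sum one factor obstructs a direct use of the $q$-binomial theorem. We expand it by \eqref{eq:vdm}; after that the sum over $a$ has the form \eqref{eq:shift}.

In $\Psi_e(m,p)$, apply \eqref{eq:vdm} to $\langle p;a+e\rangle$, and use $\binom ma_q\binom ar_q=\binom mr_q\binom{m-r}{a-r}_q$ for $r\le a\le m$: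
\[
\Psi_e(m,p)=\sum_{r=0}^{\min(m,p)}q^{r(r+e-1)}\binom mr_q\langle p-r;e+r\rangle\sum_{a=r}^mz^aq^{\binom a2}\binom{m-r}{a-r}_q .
\]
By \eqref{eq:shift} the inner sum is $z^rq^{\binom r2}P_m(z)/P_r(z)$.

In $\Phi_e(m,p)$, identity \eqref{eq:vdm} gives $\langle a;m+e\rangle=\sum_{r=0}^aq^{r(r+e-1)}\binom mr_q\langle a-r;e+r\rangle$. For $r\le a\le p$, identity \eqref{eq:fuse} with $\ell=e+r$ gives
\[
\langle a-r;e+r\rangle\,\langle p-a;e+a\rangle=\binom{p-r}{a-r}_q\langle p-r;e+r\rangle .
\]
Hence
\[
\Phi_e(m,p)=\sum_{r=0}^{\min(m,p)}q^{r(r+e-1)}\binom mr_q\langle p-r;e+r\rangle\sum_{a=r}^pz^aq^{\binom a2}\binom{p-r}{a-r}_q ,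
\]
and by \eqref{eq:shift} the inner sum is $z^rq^{\binom r2}P_p(z)/P_r(z)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exchange}]
Choose $L$ with $m_k=0$ for $k\ge L$. The factors with $k>L$ in Lemma~\ref{lem:factor} equal $1$. Multiplying the identity of Lemma~\ref{lem:key} over $0\le k\le L$ gives
\[
\Bigl(\prod_{k=0}^LP_{m_{k-1}}(z)\Bigr)\mathcal{C}_{e,m}(z)=\Bigl(\prod_{k=0}^LP_{m_k}(z)\Bigr)\mathcal{I}_{e,m}(z).
\]
Since $m_{-1}=m_L=0$ and $P_0=1$, both brackets equal $\prod_{k=0}^{L-1}P_{m_k}(z)$, a nonzero element of the integral domain $\mathbb{Z}[q,z]$. Cancel it.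
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:split}]
If the entries of $m$ do not sum to $n+d$, both sums are empty. Otherwise take the coefficient of $z^n$ in $\mathcal{C}_{\delta,m}=\mathcal{I}_{\delta,m}$. Multiplying by $t^{\sum_kkm_k}$ and summing over $m$ gives the equality of the polynomials.
\end{proof}

\begin{remark}
The refinement by the profile $(m_k)$ cannot be improved to the pair of sequences $(a_k),(b_k)$. For $n=d=1$, the configuration with heights $0$ at $c_1$ and $1$ at $i_1$ has $b_0=1$, $a_1=1$ under CTI. Under ITC no configuration has these numbers: once $s$ and $i_1$ have toppled, $c_1$ has received $2=\deg(c_1)$ grains and topples in the same iteration.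
\end{remark}

\subsection*{The common formula}

\begin{theorem}\label{thm:formula}
For all $n\ge1$ and $d\ge0$, both $\mathfrak{F}^{CTI}_{n,d}(q,t)$ and $\mathfrak{F}^{ITC}_{n,d}(q,t)$ equal
\[
[z^n]\sum_{(m_0,\dots,m_L)}t^{\sum_kkm_k}\prod_{k=0}^LP_{m_k}(z)\prod_{k=1}^L\ \sum_{r\ge1}\frac{q^{3\binom r2}z^r}{P_r(z)}\binom{m_{k-1}}r_q\binom{m_k-1}{r-1}_q ,
\]
where $(m_0,\dots,m_L)$ runs over the compositions of $n+d$, that is, the sequences of positive integers of any length with sum $n+d$.
\end{theorem}

\begin{proof}
By Proposition~\ref{prop:product}, profiles are compositions of $n+d$ followed by zeros. By \eqref{eq:splitfactor} and Lemma~\ref{lem:key}, $\mathcal{C}_{\delta,m}=\prod_{k=0}^LP_{m_k}\prod_{k=1}^LR_0(m_{k-1},m_k)$. In $R_0(m_{k-1},m_k)$ the exponent of $q$ is $r(r-1)+\binom r2=3\binom r2$. As $m_k\ge1$, we have $\langle m_k-r;r\rangle=\binom{m_k-1}{r-1}_q$ for $0\le r\le m_k$, and this vanishes for $r=0$. The product of the two $q$-binomial coefficients vanishes for $r>\min(m_{k-1},m_k)$.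
\end{proof}

\begin{example}
For $n+d=3$ we need $R_0(1,1)=R_0(1,2)=\frac z{1+z}$ and $R_0(2,1)=\frac{z(1+q)}{1+z}$. The compositions $(3)$, $(2,1)$, $(1,2)$, $(1,1,1)$ contribute
\[
(1+z)(1+zq)(1+zq^2)+t\,z(1+q)(1+z)(1+zq)+t^2z(1+z)(1+zq)+t^3z^2(1+z).
\]
The coefficient of $z$ is the polynomial of Example~\ref{ex:S12}. The coefficient of $z^2$ is the common polynomial for $S_{2,1}$, namely $q+q^2+q^3+t(1+q)^2+t^2(1+q)+t^3$.
\end{example}

\section{Arbitrary joins and arbitrary orders}\label{sec:join}

Any two orderings of the parts are connected by swaps of adjacent parts. Proposition~\ref{prop:exchange} will handle a clique next to an independent set. For two parts of the same type the method of Section~\ref{sec:exchange} does not apply as it stands. For two independent sets, with rows $(a_k)$ and $(b_k)$ in this order, the factor $\langle a_k;e_k+b_{k-1}\rangle$ couples consecutive iterations and has no partner for \eqref{eq:fuse}; for two cliques the same happens with $\langle b_k;e_k+a_k+b_{k-1}\rangle$. The way around is to let all part sizes vary at once and to allow negative marks. A clique marked $-y$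 and an independent set marked $y$ then cancel, as the generating functions of the elementary and complete homogeneous symmetric functions do in the identity $E(-y)H(y)=1$. A canceling pair can be created on one side of a part and destroyed on the other, which moves a part past one of its own type.

Let $y_1,y_2,\dots$ be indeterminates. A \emph{mark} is an element $\pm y_i$, and a \emph{letter} is a symbol $\mathsf{E}(\eta)$ (a clique) or $\mathsf{H}(\eta)$ (an independent set), where $\eta$ is a mark. Let $w$ be a word of $\nu$ letters with marks $\eta_1,\dots,\eta_\nu$, not necessarily distinct, and let $\epsilon_j$ be $1$ or $0$ according as the $j$th letter is $\mathsf{E}$ or $\mathsf{H}$. Define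
\[
Z(w)=\sum_x\mathrm{wt}(x)\prod_{j=1}^\nu\eta_j^{\,\sum_kx_{j,k}},
\]
where $x$ runs over all arrays with $\nu$ rows and finitely many nonzero entries, and $\mathrm{wt}$ is given by \eqref{eq:ell} and \eqref{eq:wt}. The term of $x$ has degree $\sum_{j,k}x_{j,k}$ in the $y_i$, and by Proposition~\ref{prop:product} each degree receives finitely many nonzero terms. So $Z(w)$ is a formal power series in the $y_i$ with coefficients in $\mathbb{Z}[q,T_0,T_1,\dots]$, and its terms may be grouped freely.

\begin{lemma}\label{lem:words}
For all words $\alpha,\beta$ and marks $\eta,\eta'$: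
\begin{itemize}
\item[(a)] $Z(\alpha\,\mathsf{E}(\eta)\mathsf{H}(\eta')\,\beta)=Z(\alpha\,\mathsf{H}(\eta')\mathsf{E}(\eta)\,\beta)$;
\item[(b)] $Z(\alpha\,\mathsf{E}(-\eta)\mathsf{H}(\eta)\,\beta)=Z(\alpha\,\mathsf{H}(\eta)\mathsf{E}(-\eta)\,\beta)=Z(\alpha\beta)$;
\item[(c)] $Z(\alpha\,\mathsf{H}(\eta')\mathsf{H}(\eta)\,\beta)=Z(\alpha\,\mathsf{H}(\eta)\mathsf{H}(\eta')\,\beta)$, and the same with $\mathsf{E}$ in place of $\mathsf{H}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let the two letters be in positions $j,j+1$. Let $(a_k)$ be the row of $x$ for the letter $\mathsf{E}$ and $(b_k)$ the row for the letter $\mathsf{H}$. Group the terms on each side by the rows $i\ne j,j+1$ and by the sequence $m_k=a_k+b_k$. Within a group the powers of $T_k$ are fixed. So are the factors of the rows $i\ne j,j+1$: by \eqref{eq:ell}, the two special rows enter $\ell_{i,k}$ through $m_{k-1}$ if $i<j$ and through $m_k$ if $i>j+1$. Put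
\[
e_k=\delta_{k,0}+\sum_{i<j}x_{i,k}+\sum_{i>j+1}x_{i,k-1}.
\]
By \eqref{eq:ell}, the window sizes of the two special rows are those of the table in Section~\ref{sec:exchange}, in either order. Therefore the remaining factors, summed over the group, give $\eta'^{\,|m|}\,\mathcal{C}_{e,m}(\eta/\eta')$ for the order $\mathsf{E}\mathsf{H}$ and $\eta'^{\,|m|}\,\mathcal{I}_{e,m}(\eta/\eta')$ for the order $\mathsf{H}\mathsf{E}$; these are polynomials, since the degrees in $z$ are at most $|m|$. They are equal by Proposition~\ref{prop:exchange}.

(b) The first equality is a case of (a). For the second, group the terms of $Z(\alpha\,\mathsf{H}(\eta)\mathsf{E}(-\eta)\,\beta)$ as in (a); each group carries the factor $\eta^{|m|}\,\mathcal{I}_{e,m}(-1)$. If $m\ne0$, let $k_0$ be the last index with $m_{k_0}>0$. By Lemma~\ref{lem:factor} and \eqref{eq:boundary}, $\mathcal{I}_{e,m}(z)$ has the factor $\Psi_{e_{k_0+1}}(m_{k_0},0)=P_{m_{k_0}}(z)$, which is divisible by $1+z$. So the group contributes $0$. The groups with $m=0$ are single arrays whose two special rows vanish; deleting these rows changes neither the other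 $\ell_{i,k}$ nor the weight, and gives the terms of $Z(\alpha\beta)$.

(c) We insert a canceling pair by (b), swap by (a), and delete a canceling pair by (b):
\begin{align*}
Z(\alpha\,\mathsf{H}(\eta')\mathsf{H}(\eta)\,\beta)
&=Z(\alpha\,\mathsf{H}(\eta')\mathsf{H}(\eta)\mathsf{E}(-\eta')\mathsf{H}(\eta')\,\beta)\\
&=Z(\alpha\,\mathsf{H}(\eta')\mathsf{E}(-\eta')\mathsf{H}(\eta)\mathsf{H}(\eta')\,\beta)
=Z(\alpha\,\mathsf{H}(\eta)\mathsf{H}(\eta')\,\beta),\\
Z(\alpha\,\mathsf{E}(\eta')\mathsf{E}(\eta)\,\beta)
&=Z(\alpha\,\mathsf{E}(\eta')\mathsf{E}(\eta)\mathsf{H}(-\eta')\mathsf{E}(\eta')\,\beta)\\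
&=Z(\alpha\,\mathsf{E}(\eta')\mathsf{H}(-\eta')\mathsf{E}(\eta)\mathsf{E}(\eta')\,\beta)
=Z(\alpha\,\mathsf{E}(\eta)\mathsf{E}(\eta')\,\beta).
\end{align*}
In the second chain (b) is applied with the mark $-\eta'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:join}]
Attach to the part $V_j$ the letter $\mathsf{E}(y_j)$ or $\mathsf{H}(y_j)$ according to its type, and let $w_\sigma$ be the word listing these letters in the order $\sigma$. The marks are distinct indeterminates, so the coefficient of $\prod_jy_j^{N_j}$ in $Z(w_\sigma)$ is the sum of $\mathrm{wt}(x)$ over arrays whose row for $V_j$ has sum $N_j$. By Proposition~\ref{prop:product}, applied with the parts relabeled in the order $\sigma$, this is the generating function in the theorem. By Lemma~\ref{lem:words}(a) and (c), $Z$ is unchanged by a swap of adjacent letters, and such swaps generate all permutations. The last statement follows by setting $T_k=t^k$.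
\end{proof}

\begin{remark}
The shape of the join is used twice: in Proposition~\ref{prop:product}, to make the windows depend on the part alone, and in Lemma~\ref{lem:words}(a), to make the two exchanged parts receive the same number $e_k$ of grains from outside. Neither joining condition can be dropped. On the path $s,v_1,v_2$ with parts $\{v_1\}$, $\{v_2\}$, where $s$ is not joined to $v_2$, the only recurrent configuration has heights $1,0$; its profile is $(2)$ if $v_1$ comes first and $(1,1)$ if $v_2$ comes first. On $S_{1,2}$ with the three parts $\{c_1\},\{i_1\},\{i_2\}$, two of which are not joined, sorting is vacuous, and the orders $c_1,i_1,i_2$ and $i_1,i_2,c_1$ give the unsorted CTI and ITC sums, which differ by Example~\ref{ex:S12}.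
\end{remark}

\begin{thebibliography}{1}

\bibitem{DDL}
Henri Derycke, Mark Dukes, Yvan Le Borgne,
\emph{The sandpile model on the complete split graph: $q,t$-Schr\"oder polynomials, sawtooth polyominoes, and a cycle lemma},
arXiv:2402.15372 (2024).

\end{thebibliography}
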